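# Strongly Koszul semigroup rings and min–max quadratic Gröbner bases

## 1. Guessing "yes, in any reverse lexicographic order": conic and twisted cubic

Take a ring generated by finitely many monomials and look at the binomial relations among them. There are two natural ways for such a ring to be as good as possible in degree two. Its ideal of relations may have a Gröbner basis of quadrics. Or any two of its generators may have all their common multiples generated by common multiples of degree two; this is strong Koszulness. The question is whether the second property implies the first. Since the second is very restrictive and mentions no monomial order, a reasonable first guess is: *yes, and the order hardly matters, say any graded reverse lexicographic order will do.* We make this precise and test it.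

Let $K$ be an arbitrary field and let $R=K[u_1,\dots,u_n]$ be the semigroup ring generated by monomials $u_1,\dots,u_n$ in a polynomial or Laurent polynomial ring over $K$. Assume throughout that $R$ is standard graded with $\deg u_i=1$ for all $i$. The **defining ideal** $I$ is the kernel of $K[y_1,\dots,y_n]\to R$, $y_i\mapsto u_i$. It is generated by binomials, and it is homogeneous by the grading assumption.

**Definition.** $R$ is *strongly Koszul* if for all $i\ne j$ the ideal $(u_i)\cap(u_j)$ of $R$ is generated in degree $2$.

For semigroup rings this is equivalent to the notion introduced by Herzog, Hibi and Restuccia.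

**Definition.** $I$ has a *quadratic Gröbner basis* if for some monomial order on $K[y_1,\dots,y_n]$ it has a Gröbner basis consisting of homogeneous polynomials of degree $2$.

Either property implies that $R$ is Koszul, that is, that $K$ has a linear free resolution over $R$; and if $R$ is Koszul, then $I$ is generated by quadratic binomials. We will not use these implications. Whether strong Koszulness implies a quadratic Gröbner basis is the question, which comes from Kazuki Shibata, "Strong Koszulness of the toric ring associated to a cut ideal", arXiv:1410.0455 (2014).

**Additive notation.** Let $a_i\in\mathbb Z^m$ be the exponent vector of $u_i$, let $X=\{a_1,\dots,a_n\}$ be the set of *atoms*, and let $S$ be the semigroup with $0$ generated by $X$. Then $R=K[S]$ and $S=\bigsqcup_{d\ge 0}S_d$, where $S_d$ is the set of sums of $d$ atoms; so $S_1=X$. If $s\in S_d$, $t\in S_{d'}$ and $s-t\in S$, then $s-t\in S_{d-d'}$.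

If $u_i=u_j$ for some $i\ne j$, then $(u_i)\cap(u_j)=(u_i)\ne0$ is not generated in degree $2$. So strong Koszulness forces the $u_i$ to be distinct. We then write $y_a$ for $y_i$ when $a=a_i$.

For $s\in S$ put
$$A(s)=\{a\in X:\ s-a\in S\},$$
the set of atoms that can occur in a decomposition of $s$. The *fiber* of $s\in S_d$ is the set of monomials $y_{i_1}\cdots y_{i_d}$ with $a_{i_1}+\dots+a_{i_d}=s$. Thus $a\in A(s)$ exactly when $y_a$ divides some monomial of the fiber of $s$.

**Translating the definition.** Let $a\neq b$ be atoms. The ideal $M=(u_a)\cap(u_b)$ has the $K$-basis of monomials with exponents in $(a+S)\cap(b+S)$, and it has nothing in degree $0$ or $1$, since $a\ne b$. It is generated in degree $2$ exactly when every monomial in it is a multiple of a degree-2 monomial in it. Hence, for distinct atoms, $R$ is strongly Koszul if and only if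

$$\text{for all } d\ge2,\ s\in S_d,\ a\ne b \text{ in } A(s),\ \text{there is } t\in S_2 \text{ with } t-a,\ t-b,\ s-t\in S. \tag{1}$$

For $d=2$ we may take $t=s$, so only $d\ge3$ matters.

**Examples of strongly Koszul rings.** Let $r\ge1$ and $R=K[\sigma^r,\sigma^{r-1}\tau,\dots,\tau^r]$. Record an atom by its $\tau$-exponent, so $X=\{0,1,\dots,r\}$ and $S_d$ corresponds to $\{0,1,\dots,rd\}$. Let $a<b$ be in $A(s)$, $s\in S_d$, $d\ge2$. Then $b\le s\le a+r(d-1)$. The elements $t$ required in (1) are the integers in
$$[b,\,a+r]\cap[s-r(d-2),\,s],$$
because $t-a,t-b\in\{0,\dots,r\}$ means $b\le t\le a+r$, and $s-t\in\{0,\dots,r(d-2)\}$ is the other condition. The intersection is nonempty because $b\le a+r$, $b\le s$ and $s-r(d-2)\le a+r$. So $R$ is strongly Koszul.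

**The orders.** List the variables from smallest to largest. The *graded reverse lexicographic order* for this list compares degrees first; for two distinct monomials of equal degree, look at the smallest variable in which their exponents differ: the monomial with the *larger* exponent there is the *smaller* monomial.

**Test 1: the conic, $r=2$.** Modulo $y_1^2-y_0y_2$ every monomial becomes some $y_0^py_2^qy_1^{\varepsilon}$ with $\varepsilon\in\{0,1\}$. In a fixed degree $p+q+\varepsilon=d$ these have distinct $\tau$-exponents $2q+\varepsilon$. So $I=(y_1^2-y_0y_2)$ is principal, and one generator is a Gröbner basis for every order. The guess survives.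

**Test 2: the twisted cubic, $r=3$, variables $y_0<y_1<y_2<y_3$.** The fibers in degree $2$ with more than one monomial are
$$\{y_0y_2,\,y_1^2\},\qquad \{y_0y_3,\,y_1y_2\},\qquad \{y_1y_3,\,y_2^2\}.$$
The first monomial listed is the smaller one each time, so $y_1^2,y_1y_2,y_2^2$ are leading monomials of elements of $I$. The monomials of degree $d$ divisible by none of them are $y_0^py_3^q$ (there are $d+1$) and $y_0^py_3^qy_1$, $y_0^py_3^qy_2$ (there are $2d$). The total $3d+1$ equals $|S_d|=\dim_K R_d$. So these three monomials already generate the initial ideal, and the Gröbner basis is quadratic.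

**Test 3: the twisted cubic with $y_3$ smallest and $y_1$ second smallest.** Now $y_1^2$ is smaller than $y_0y_2$, the only other monomial of its fiber; so $y_1^2$ is not the leading monomial of any element of $I$ (an element of $I$ has coefficient sum zero on each fiber; see Section 3). In the fiber
$$\{y_0^2y_3,\ y_0y_1y_2,\ y_1^3\}$$
the smallest monomial is $y_0^2y_3$. So $y_1^3$ is in the initial ideal, as the leading monomial of $y_1^3-y_0^2y_3$, while its only divisor of degree $2$, namely $y_1^2$, is not. So $y_1^3$ is a minimal generator of the initial ideal, and the Gröbner basis for this order is not quadratic.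

The second half of the guess is therefore false: an arbitrary reverse lexicographic order does not suffice. The order in Test 2 lists the atoms as they lie along a line, by the value of a linear functional; the order in Test 3 does not. We now keep the "yes" and restrict to orders given by linear functionals.

## 2. Ordering the variables by a linear functional

If $n=1$ then $I=0$ and there is nothing to prove, so let $n\ge2$. Suppose the atoms are distinct. Fix $w\in\mathbb R^m$ such that the numbers $\lambda(a_i)$ are pairwise distinct, where $\lambda(v)=\langle w,v\rangle$. Such $w$ exists, since only finitely many hyperplanes $\langle w,a_i-a_j\rangle=0$ must be avoided. Renumber so that $\lambda(a_1)<\dots<\lambda(a_n)$. For atoms write $a<b$ if $\lambda(a)<\lambda(b)$; all minima and maxima of sets of atoms refer to this order. Let $<_\lambda$ be the graded reverse lexicographic order with $y_n>\dots>y_1$.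

**Theorem 1.** If $R$ is strongly Koszul, then for every such $\lambda$ the ideal $I$ has a quadratic Gröbner basis with respect to $<_\lambda$, namely
$$G_\lambda=\{\,y_ay_b-y_{\min A(a+b)}\,y_{\max A(a+b)}\ :\ a,b\in X,\ \{a,b\}\ne\{\min A(a+b),\max A(a+b)\}\,\}.$$

In particular the defining ideal of every strongly Koszul semigroup ring has a quadratic Gröbner basis.

**Theorem 2 (local criterion).** Suppose $u_1,\dots,u_n$ are distinct. Then $R$ is strongly Koszul if and only if $I$ is generated by quadrics and the following condition holds.

> $(\ast)$ For every $s\in S_3$ and all $a\ne b$ in $A(s)$ there is $c\in X$ with $s-a-c\in X$ and $s-b-c\in X$.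

**Theorem 3 (one initial ideal, many orders).** Let $R$ be strongly Koszul and let $J_\lambda$ be generated by the monomials $y_ay_b$ with $\{a,b\}\ne\{\min A(a+b),\max A(a+b)\}$. Then $\operatorname{in}_\prec(I)=J_\lambda$ for every monomial order $\prec$ such that for each $t\in S_2$ the $\prec$-smallest monomial of the fiber of $t$ is $y_{\min A(t)}y_{\max A(t)}$. This includes $<_\lambda$, $<_{-\lambda}$, and every order refining a weight $y_i\mapsto g(\lambda(a_i))$ with $g:\mathbb R\to\mathbb R$ strictly concave. Consequently, for every $s\in S\setminus\{0\}$ the unique monomial of the fiber of $s$ outside $J_\lambda$ involves both $y_{\min A(s)}$ and $y_{\max A(s)}$.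

For the twisted cubic with $\lambda$ the $\tau$-exponent, $G_\lambda$ consists of $y_1^2-y_0y_2$, $y_1y_2-y_0y_3$ and $y_2^2-y_1y_3$, as in Test 2.

Condition $(\ast)$ is the case $d=3$ of (1): given $t$, put $c=s-t$, which is an atom because it has degree $1$; then $s-a-c=t-a$ and $s-b-c=t-b$ are in $S_1=X$. Conversely, given $c$, put $t=s-c=a+(s-a-c)\in S_2$. So a strongly Koszul ring satisfies $(\ast)$.

**A ring where $(\ast)$ fails.** Let $R=K[\sigma^4,\sigma^3\tau,\sigma\tau^3,\tau^4]$, so $X=\{0,1,3,4\}$ by $\tau$-exponents. Take $s=3\in S_3$, whose fiber is $\{y_0^2y_3,\,y_1^3\}$, and $a=0$, $b=1$. We would need $c\in X$ with $3-c\in X$ and $2-c\in X$. The first leaves $c=0$ and $c=3$, but $2-0=2$ and $2-3=-1$ are not in $X$. So $(\ast)$ fails, and $R$ is not strongly Koszul.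

## 3. Standard monomials, fiber by fiber

The atoms are distinct in this section.

**Standard monomials are fiber minima.** Fix any monomial order. Give $y_a$ the degree $a\in S$. Then $I$ is $S$-graded, and a polynomial supported on one fiber is in $I$ exactly when its coefficients sum to $0$, because all monomials of the fiber of $s$ map to the same monomial of $R$. Call a monomial *standard* if it is not in $\operatorname{in}(I)$. If $m$ is not the smallest monomial of its fiber and $m_0$ is, then $m-m_0\in I$ has leading monomial $m$. Conversely, if $m$ is the leading monomial of some $F\in I$, then the component of $F$ on the fiber of $m$ is in $I$ and has leading monomial $m$; its coefficients sum to $0$, so it contains another, smaller, monomial of the fiber. Hence a monomial is standard if and only if it is the smallest monomial of its fiber. Each fiber contains exactly one standard monomial, written $\operatorname{std}(s)$. Divisors of standard monomials are standard, since $\operatorname{in}(I)$ is an ideal.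

**Peeling off the smallest variable.** Now use $<_\lambda$. Let $s\ne0$ and $e=\min A(s)$. No variable smaller than $y_e$ occurs in the fiber of $s$, and $y_e$ does occur. By the definition of the order, a monomial of the fiber that contains $y_e$ is smaller than one that does not. So $y_e\mid\operatorname{std}(s)$. The quotient $\operatorname{std}(s)/y_e$ is standard and lies in the fiber of $s-e$, so
$$\operatorname{std}(s)=y_e\cdot\operatorname{std}(s-e),\qquad e=\min A(s). \tag{2}$$

**Degree two.** Let $t\in S_2$. If $a\in A(t)$, then $t-a\in S_1=X$, and $t-a\in A(t)$. So $a\mapsto t-a$ is an involution of $A(t)$. It reverses the order, because $\lambda(t-a)=\lambda(t)-\lambda(a)$; this is the place where linearity of $\lambda$ enters. It therefore exchanges minimum and maximum, and (2) gives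
$$\operatorname{std}(t)=y_{\min A(t)}\,y_{\max A(t)}. \tag{3}$$
For atoms $a\le b$ it follows that $y_ay_b$ is standard if and only if $a=\min A(a+b)$; in that case $b=\max A(a+b)$. We record the form we will use:
$$\text{if } a\le b \text{ and } a=\min A(a+b), \text{ then } a\le x\le b \text{ for every } x\in A(a+b). \tag{4}$$
By (3), each element $y_ay_b-y_{\min A(a+b)}y_{\max A(a+b)}$ of $G_\lambda$ lies in $I_2$ and has leading monomial $y_ay_b$. The leading monomials of $G_\lambda$ are exactly the non-standard monomials of degree $2$. Moreover $G_\lambda$ spans $I_2$: the space $I_2$ is spanned by differences of two monomials in a common fiber, and each such difference is a combination of two differences $m-\operatorname{std}(t)$.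

## 4. Strong Koszulness gives quadratic generation

Before looking for a Gröbner basis inside $I_2$ we need $I_2$ to generate $I$. This is known in this setting; here is a direct proof.

**Lemma 4.** If $R$ is strongly Koszul, then $I$ is generated by $I_2$.

*Proof.* The atoms are distinct, so $I_1=0$. It suffices to show that $I_d\subset(I_{d-1})$ for all $d\ge3$. The space $I_d$ is spanned by differences $m-m'$ with $m,m'$ in the fiber of some $s\in S_d$. Choose variables $y_a\mid m$ and $y_b\mid m'$.

If $a=b$, then $m/y_a$ and $m'/y_a$ are in the fiber of $s-a$, so $m-m'\in y_aI_{d-1}$.

If $a\ne b$, use (1): there are $t\in S_2$ and atoms $p,q$ with $t=a+p=b+q$ and $s-t\in S_{d-2}$. Let $\rho$ be a monomial in the fiber of $s-t$. Then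
$$m-m'=(m-y_ay_p\rho)+(y_ay_p-y_by_q)\rho+(y_by_q\rho-m').$$
In the first bracket both monomials are in the fiber of $s$ and divisible by $y_a$, so it lies in $y_aI_{d-1}$. In the same way the third lies in $y_bI_{d-1}$. The middle term is an element of $I_2$ times the monomial $\rho$ of degree $d-2\ge1$, so it lies in $(I_{d-1})$ too. $\square$

## 5. Three standard pairs and a cubic: how far one use of $(\ast)$ goes

Buchberger's criterion concerns S-polynomials of pairs from $G_\lambda$. Two distinct quadratic leading monomials are either coprime, and then Buchberger's first criterion settles the pair, or they have a common variable, and then their least common multiple has degree $3$. So everything comes down to cubics, and the statement we need is the following.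

**Proposition 5.** Assume the atoms are distinct and $(\ast)$ holds. Let $i\le j\le k$ be atoms such that $y_iy_j$, $y_iy_k$, $y_jy_k$ are standard for $<_\lambda$. Then $y_iy_jy_k$ is standard.

**Step 1. Reduce to a statement about the smallest atom of the fiber.** By Section 3 the hypotheses say
$$\min A(i+j)=i,\qquad \min A(i+k)=i,\qquad \min A(j+k)=j. \tag{5}$$
Let $s=i+j+k$ and $e=\min A(s)$, so $e\le i$. If $e=i$, then (2) gives $\operatorname{std}(s)=y_i\operatorname{std}(j+k)=y_iy_jy_k$, as desired. From now on suppose
$$e<i,$$
and aim for a contradiction.

**Step 2. Rewrite $(\ast)$ as a statement about neighbors, and locate $e$.** For $a,b\in X$ write $a\sim b$ if $s-a-b\in X$. This relation is symmetric. If $a\sim b$, then $a,b\in A(s)$ and $b\in A(s-a)$; conversely, if $a\in A(s)$ and $b\in A(s-a)$, then $s-a-b\in S_1=X$, so $a\sim b$. So the neighbors of $a\in A(s)$ form the set $A(s-a)$, and $(\ast)$ says that *any two distinct elements of $A(s)$ have a common neighbor.* Moreover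
$$e\not\sim i,\qquad e\not\sim j,\qquad e\not\sim k. \tag{6}$$
Indeed $e\sim i$ would give $e\in A(s-i)=A(j+k)$, $e\sim j$ would give $e\in A(i+k)$, and $e\sim k$ would give $e\in A(i+j)$. Each contradicts (5), because $e<i\le j$.

**A first attempt.** The troublesome atom is $e$, so it is natural to apply $(\ast)$ to $e$ together with one of $i,j,k$. Let $q$ be a common neighbor.

- For the pair $e,k$: $q\in A(i+j)$, so $i\le q\le j$ by (4), and by (6) $i<q<j$.
- For the pair $e,j$: $q\in A(i+k)$, and in the same way $i<q<k$.
- For the pair $e,i$: $q\in A(j+k)$, and in the same way $j<q<k$.

Each application locates $q$ strictly between two of the given atoms, and there is no contradiction in that. Nor can these three applications together give one, as an example shows.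

**An example in which these three pairs do have common neighbors.** Let $X=\{0,4,5,6,7,8,11,13\}$, recorded by $\tau$-exponents, for the ring generated by $\sigma^{13-x}\tau^x$, $x\in X$. Let $\lambda$ be the $\tau$-exponent, and let $i=4$, $j=6$, $k=8$, $s=18$. The decompositions into two atoms are
$$10=4+6=5+5,\qquad 12=4+8=5+7=6+6,\qquad 14=6+8=7+7,$$
and there are no others: for instance $10,12,14\notin X$ excludes the atom $0$, and $11$ or $13$ would need a partner among $1,3$ (the other differences being negative). For the sum $14$ the atoms $4$ and $5$ would need partners $10$ and $9$, which are not in $X$. So (5) holds. But $18=0+5+13=0+7+11$, so $e=0<i$, and $y_4y_6y_8$ is *not* standard although its three quadratic divisors are. The conclusion of Proposition 5 fails. Nevertheless the three pairs have common neighbors: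

- $0$ and $8$: take $q=5$, since $18-0-5=13$ and $18-8-5=5$;
- $0$ and $6$: take $q=5$, since $18-0-5=13$ and $18-6-5=7$;
- $0$ and $4$: take $q=7$, since $18-0-7=11$ and $18-4-7=7$.

So $(\ast)$ for the pairs $\{e,i\},\{e,j\},\{e,k\}$ is not enough. In this example $(\ast)$ must fail for some other pair, if the proposition is true. Look at the atom $13=18-0-5$ left over when $0$ and its neighbor $5$ are removed from $18$. Its neighbors form $A(18-13)=A(5)=\{0,5\}$, all low. The neighbors of $4$ form $A(18-4)=A(14)=\{6,7,8\}$, all high. So $4$ and $13$ have no common neighbor. The pair on which $(\ast)$ fails does not contain $e$; it contains $i$ and an atom *produced by the first application*.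

## 6. The leftover atom sees only low atoms

We now complete the proof of Proposition 5 along the lines of the example. The situation is that of Steps 1 and 2: $e=\min A(s)<i$, and (5), (6) hold.

**Step 3. Produce a neighbor $q$ of $e$ with $q<j$.** Since $e<i\le k$, the atoms $e$ and $k$ of $A(s)$ are distinct. By $(\ast)$ there is $q\in X$ with $q\sim e$ and $q\sim k$. From $q\sim k$ we get $q\in A(s-k)=A(i+j)$, so $q\le j$ by (4) and (5). Since $q\sim e$ while $j\not\sim e$, we have $q\ne j$. Hence
$$q<j. \tag{7}$$

**Step 4. Take the leftover atom $f$ and check that it is not $i$.** Since $q\sim e$, the element $f=s-e-q$ is an atom. As $s-f=e+q\in S$, we have $f\in A(s)$. If $f=i$, then $s-e-i=q\in X$, that is, $e\sim i$, contrary to (6). So $f\ne i$.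

**Step 5. Show that all neighbors of $f$ are at most $q$.** Let $c\sim f$. Then $c\in A(s-f)=A(e+q)$. Every $x\in A(e+q)$ lies in $A(s)$, because $s-x=f+(e+q-x)\in S$; so $x\ge e$. As $e\in A(e+q)$, this shows $\min A(e+q)=e$. Also $q\in A(s)$, so $e\le q$. Now (4) gives $c\le q$. (Without (4): with $c'=e+q-c\ge e$ we have $\lambda(c)=\lambda(e)+\lambda(q)-\lambda(c')\le\lambda(q)$.)

**Step 6. Show that all neighbors of $i$ are at least $j$, and conclude.** If $c\sim i$, then $c\in A(s-i)=A(j+k)$, so $c\ge j$ by (5). Apply $(\ast)$ to the two distinct elements $i,f$ of $A(s)$: there is $c\in X$ with $c\sim i$ and $c\sim f$. Then $j\le c\le q<j$ by Step 5 and (7), a contradiction. So $e<i$ is impossible, and Proposition 5 is proved. $\square$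

## 7. From cubics to the Gröbner basis: proof of Theorem 1

Let $R$ be strongly Koszul. Then the atoms are distinct and $(\ast)$ holds.

**Step 1. The set $G_\lambda$ generates $I$.** By Lemma 4, $I=(I_2)$, and by Section 3 the set $G_\lambda$ spans $I_2$. So $I=(G_\lambda)$.

**Step 2. Every element of $I_3$ reduces to $0$ modulo $G_\lambda$.** Let $y_iy_jy_k$ with $i\le j\le k$ be a monomial in $\operatorname{in}(I)$. It is not standard, so by Proposition 5 one of $y_iy_j$, $y_iy_k$, $y_jy_k$ is not standard. This divisor is the leading monomial of an element of $G_\lambda$. Now divide $F\in I_3$ by $G_\lambda$. The remainder $r$ is again in $I_3$, because the elements of $G_\lambda$ are homogeneous elements of $I$, and no monomial of $r$ is divisible by a leading monomial of $G_\lambda$. If $r\ne0$, its leading monomial would be a cubic in $\operatorname{in}(I)$, and would be divisible by one. So $r=0$.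

**Step 3. Check Buchberger's criterion.** Let $g\ne h$ in $G_\lambda$. An element of $G_\lambda$ is determined by its leading monomial, so $g$ and $h$ have distinct leading monomials of degree $2$. If these are coprime, the S-polynomial reduces to $0$ by Buchberger's first criterion. Otherwise their least common multiple has degree $3$, so the S-polynomial lies in $I_3$ and reduces to $0$ by Step 2. Hence $G_\lambda$ is a Gröbner basis of $(G_\lambda)=I$. All its elements are homogeneous of degree $2$. $\blacksquare$

The proof used only two consequences of strong Koszulness: $I$ is generated by quadrics, and $(\ast)$ holds. By Theorem 2, which we prove next, these two conditions together are strong Koszulness again.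

## 8. Climbing from degree three to all degrees: proof of Theorem 2

Let $u_1,\dots,u_n$ be distinct. If $R$ is strongly Koszul, then $(\ast)$ holds by Section 2 and $I$ is generated by quadrics by Lemma 4.

Conversely, suppose that $I$ is generated by quadrics and $(\ast)$ holds. For $u,v\in S$ write $u\preceq v$ if $v-u\in S$. By (1) we must prove, for all $d\ge3$:
$$\text{for } s\in S_d \text{ and } a\ne b \text{ in } A(s) \text{ there is } t\in S_2 \text{ with } a,b\preceq t\preceq s. \tag{8}$$
We use induction on $d$. The case $d=3$ is $(\ast)$, with $t=s-c$. Let $d\ge4$, and suppose (8) holds in degrees $3,\dots,d-1$. Fix $s\in S_d$. For $a,b\in A(s)$ write $a\approx b$ if $a=b$ or if there is $t$ as in (8).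

**Step 1. The relation $\approx$ is transitive.** This allows us to link $a$ to $b$ through intermediate atoms. If two of $a,b,c$ coincide there is nothing to show. Let $a,b,c\in A(s)$ be distinct with $a,b\preceq t_1\preceq s$ and $b,c\preceq t_2\preceq s$, where $t_1,t_2\in S_2$. If $t_1=t_2$, then $a\approx c$. Otherwise $t_1-b$ and $t_2-b$ are distinct atoms. They belong to $A(s-b)$, because $(s-b)-(t_l-b)=s-t_l\in S$ for $l=1,2$. Now $s-b\in S_{d-1}$ and $d-1\ge3$, so by induction there is $r\in S_2$ with
$$t_1-b,\ t_2-b\ \preceq\ r\ \preceq\ s-b.$$
Put $s'=b+r\in S_3$. Then $s'\preceq s$, and $t_1,t_2\preceq s'$. So $a\preceq t_1\preceq s'$ and $c\preceq t_2\preceq s'$, that is, $a,c\in A(s')$. By the case $d=3$ there is $t\in S_2$ with $a,c\preceq t\preceq s'\preceq s$. Hence $a\approx c$.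

**Step 2. The fiber of $s$ is connected by quadratic moves.** Here quadratic generation enters. Since $I$ is generated by $I_2$, and $I_2$ is spanned by binomials $y_py_q-y_{p'}y_{q'}$ with $p+q=p'+q'$, the space $I_d$ is spanned by the elements
$$\mu\,(y_py_q-y_{p'}y_{q'}),\qquad \mu \text{ a monomial of degree } d-2,\quad p+q=p'+q'.$$
Make the fiber of $s$ into a graph by joining $\mu y_py_q$ and $\mu y_{p'}y_{q'}$ whenever both are in the fiber and arise in this way. Let $C$ be a connected component, and consider the linear map that sends a polynomial of degree $d$ to the sum of its coefficients on the monomials in $C$. It vanishes on every spanning element, since the two monomials of such an element are both in $C$ or both outside $C$. So it vanishes on $I_d$, in particular on $m-m'$ for any $m,m'$ in the fiber. Hence $m\in C$ if and only if $m'\in C$. The graph is connected.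

**Step 3. Link $a$ to $b$ along a path.** If $p\ne q$ are atoms such that $y_py_q$ divides a monomial of the fiber of $s$, then $p\approx q$, with $t=p+q$. Now let $a\ne b$ in $A(s)$. Choose $m,m'$ in the fiber with $y_a\mid m$ and $y_b\mid m'$, and a path $m=m_0,m_1,\dots,m_r=m'$ in the graph. Consecutive monomials have a common factor $\mu$ of degree $d-2\ge1$, so there is an atom $x_l$ with $y_{x_l}$ dividing both $m_{l-1}$ and $m_l$, for $1\le l\le r$. Put $x_0=a$ and $x_{r+1}=b$. For $0\le l\le r$ the variables $y_{x_l}$ and $y_{x_{l+1}}$ both divide $m_l$, so $x_l=x_{l+1}$ or $y_{x_l}y_{x_{l+1}}\mid m_l$. In both cases $x_l\approx x_{l+1}$. By Step 1, $a\approx b$. This is (8) in degree $d$. $\square$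

## 9. Many orders with the same initial ideal: proof of Theorem 3

Let $R$ be strongly Koszul.

**Step 1. Any order with the min–max minima in degree two has initial ideal $J_\lambda$.** By Theorem 1, $\operatorname{in}_{<_\lambda}(I)=J_\lambda$, because $J_\lambda$ is generated by the leading monomials of $G_\lambda$. Let $\prec$ be an order for which the smallest monomial of the fiber of each $t\in S_2$ is $y_{\min A(t)}y_{\max A(t)}$. Then each generator $y_ay_b$ of $J_\lambda$ is the $\prec$-leading monomial of $y_ay_b-y_{\min A(a+b)}y_{\max A(a+b)}\in I$. So $J_\lambda\subset\operatorname{in}_\prec(I)$. Both $J_\lambda=\operatorname{in}_{<_\lambda}(I)$ and $\operatorname{in}_\prec(I)$ have the Hilbert function of $I$, so in each degree they have the same finite dimension, and they are equal.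

**Step 2. The orders listed in the theorem qualify.** For $<_\lambda$ this is (3). The functional $-\lambda$ also has distinct values on the atoms, so (3) applies to $<_{-\lambda}$; passing from $\lambda$ to $-\lambda$ exchanges $\min A(t)$ and $\max A(t)$, and the product $y_{\min A(t)}y_{\max A(t)}$ is unchanged.

Now let $g$ be strictly concave, and let $\prec$ refine the weight $y_i\mapsto g(\lambda(a_i))$: a monomial of smaller weight is smaller within each degree. (Adding a constant to all weights makes them positive and does not change comparisons within a degree.) Let $t\in S_2$ and $\tau=\lambda(t)$. The monomials of the fiber of $t$ are $y_ay_{t-a}$ with $a\in A(t)$, of weight $h(\lambda(a))$, where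
$$h(x)=g(x)+g(\tau-x).$$
The function $h$ is strictly concave and symmetric about $\tau/2$, hence strictly decreasing in $|x-\tau/2|$. So the weight is smallest where $|\lambda(a)-\tau/2|$ is largest. Since $\min A(t)$ and $\max A(t)$ are exchanged by $a\mapsto t-a$, their values under $\lambda$ are symmetric about $\tau/2$, and all other values lie strictly between. So $y_{\min A(t)}y_{\max A(t)}$ is the unique monomial of smallest weight, and it is the $\prec$-smallest in the fiber.

**Step 3. The standard monomial contains both extreme atoms.** By Steps 1 and 2, $<_\lambda$ and $<_{-\lambda}$ have the same initial ideal $J_\lambda$, hence the same standard monomials. Let $s\in S\setminus\{0\}$. The unique monomial of the fiber of $s$ outside $J_\lambda$ is $\operatorname{std}(s)$ for both orders. By (2) for $\lambda$ it is divisible by $y_{\min A(s)}$, and by (2) for $-\lambda$ it is divisible by $y_{\max A(s)}$. $\square$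

## 10. A ring with the min–max basis that is not strongly Koszul

Test 3 in Section 1 showed one limit of Theorem 1: for a strongly Koszul ring, the order $<_\lambda$ cannot be replaced by an arbitrary reverse lexicographic order. The second limit is that the converse of Theorem 1 is false.

Let $R=K[a^2,b^2,c^2,ab,ac]$, where $a,b,c$ are now variables, and let $x,y,z,u,v$ be the variables that map to these five generators in this order.

**The defining ideal is $I=(u^2-xy,\ v^2-xz)$.** Both binomials are in $I$. Modulo them every monomial reduces to some $x^{\alpha}y^{\beta}z^{\gamma}u^{\varepsilon}v^{\delta}$ with $\varepsilon,\delta\in\{0,1\}$, which maps to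
$$a^{2\alpha+\varepsilon+\delta}\,b^{2\beta+\varepsilon}\,c^{2\gamma+\delta}.$$
The parities of the exponents of $b$ and $c$ determine $\varepsilon$ and $\delta$; then $\beta$, $\gamma$ and $\alpha$ are determined. So the reduced monomials have distinct images, and no nonzero combination of them is in $I$.

**The two quadrics form a Gröbner basis for every $\lambda$.** Write $\lambda(x)$ for the value of $\lambda$ on the exponent vector of the image of $x$, and similarly for the other variables. Then $\lambda(u)=\frac12(\lambda(x)+\lambda(y))$ and $\lambda(v)=\frac12(\lambda(x)+\lambda(z))$. So one of $x,y$ is smaller than $u$ in the order of the variables, whence $xy<_\lambda u^2$; likewise $xz<_\lambda v^2$. The leading monomials are $u^2$ and $v^2$. They are coprime, so the two quadrics form a Gröbner basis.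

**$R$ is not strongly Koszul.** In $R$ we have $xyz=u^2z=v^2y$, so this element lies in $(u)\cap(v)$. To find its fiber, solve for monomials $x^\alpha y^\beta z^\gamma u^pv^q$ mapping to $a^2b^2c^2$:
$$2\alpha+p+q=2,\qquad 2\beta+p=2,\qquad 2\gamma+q=2.$$
Here $p$ and $q$ are even with $p+q\le2$, so $(p,q)$ is $(0,0)$, $(2,0)$ or $(0,2)$, and the fiber is $\{xyz,\ u^2z,\ v^2y\}$. A degree-2 element of $S$ (written as a product) that divides $xyz$ in $R$ is represented by a quadratic divisor of one of these three monomials. So these elements are
$$xy=u^2,\qquad xz=v^2,\qquad yz,\qquad uz,\qquad vy,$$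
with fibers $\{xy,u^2\}$, $\{xz,v^2\}$, $\{yz\}$, $\{uz\}$, $\{vy\}$. In no fiber do both $u$ and $v$ occur, so none of the five elements is divisible by both $u$ and $v$ in $R$. Hence $xyz\in(u)\cap(v)$ is not a multiple of a degree-2 monomial of $(u)\cap(v)$, and by (1) the ring $R$ is not strongly Koszul.
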